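# Real eigenvalues of truncated orthogonal matrices, through a Gram matrix that hides a convolution

Throughout, $\ell\ge1$ is a fixed integer, and $C,c>0$ are constants that may change from line to line and depend only on $\ell$ unless said otherwise. We write $B(a,b)=\int_0^1t^{a-1}(1-t)^{b-1}dt=\Gamma(a)\Gamma(b)/\Gamma(a+b)$ and use $\hat f(s)=\int_{\mathbb R}f(u)e^{isu}du$, so that $\int|f|^2=\frac1{2\pi}\int|\hat f|^2$.

## 1. A family of bumps, its Gram matrix, and the eigenvalues it counts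

### 1.1 The functions $\tau_j$

For $j=0,1,2,\dots$ put
$$w_j=\frac{(2j+\ell-1)!}{(2j)!},\qquad \gamma=\frac1{\Gamma(\ell)\,B(\frac12,\frac\ell2)}=\frac{2^{1-\ell}}{\Gamma(\frac\ell2)^2},\qquad \tau_j(u)=\sqrt{\gamma w_j}\,\tanh^{2j}u\,\operatorname{sech}^\ell u\quad(u\in\mathbb R). \tag{1.1}$$
The two expressions for $\gamma$ agree by the duplication formula $\Gamma(\ell)=2^{\ell-1}\pi^{-1/2}\Gamma(\frac\ell2)\Gamma(\frac{\ell+1}2)$. Each $\tau_j$ is even and nonnegative. For large $j$ it consists of two bumps near $\pm\frac12\log(4j)$ (Section 5 makes this precise): as $j$ grows, the bumps move outward at logarithmic speed.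

Take inner products in $L^2(\mathbb R)$. With $x=\tanh u$, $du=dx/(1-x^2)$, $\operatorname{sech}^2u=1-x^2$,
$$H_{jk}:=\langle\tau_j,\tau_k\rangle=\gamma\sqrt{w_jw_k}\int_{-1}^1x^{2j+2k}(1-x^2)^{\ell-1}dx=\gamma\sqrt{w_jw_k}\,B(j+k+\tfrac12,\ell). \tag{1.2}$$

**Example.** For $\ell=1$: $w_j=1$, $\gamma=\frac1\pi$, and $H_{jk}=\frac1{\pi(j+k+1/2)}$, a Hilbert-type matrix. For $\ell=2$: $w_j=2j+1$, $\gamma=\frac12$, and since $B(m+\frac12,2)=\frac4{(2m+1)(2m+3)}$, we get $H_{jk}=\frac{2\sqrt{(2j+1)(2k+1)}}{(2j+2k+1)(2j+2k+3)}$.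

Now sum over the index instead of integrating over the line. Since $\sum_{m\ge0}\frac{(m+\ell-1)!}{m!}t^m=\Gamma(\ell)(1-t)^{-\ell}$, taking the even part gives $\sum_jw_jt^{2j}=\frac{\Gamma(\ell)}2[(1-t)^{-\ell}+(1+t)^{-\ell}]$ for $|t|<1$. Put $t=\tanh u\tanh v$ and use $\cosh u\cosh v\,(1\mp\tanh u\tanh v)=\cosh(u\mp v)$. With
$$K(u)=\frac{\operatorname{sech}^\ell u}{B(\frac12,\frac\ell2)},\qquad \gamma\Gamma(\ell)=\frac1{B(\frac12,\frac\ell2)}=K(0),$$
this reads
$$\sum_{j\ge0}\tau_j(u)\tau_j(v)=\tfrac12\bigl[K(u-v)+K(u+v)\bigr]. \tag{1.3}$$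

The identity (1.3) is the hinge of everything below. Put $Tf=(\langle\tau_j,f\rangle)_{j\ge0}$. On one side stands $TT^*$, the infinite matrix $H=(H_{jk})$. On the other side stands $T^*T$, which on even functions is convolution with $K$, and convolutions are diagonalized by the Fourier transform.

### 1.2 The transform of $K$ and the operator $H$

With $t=e^{2u}$ we have $\operatorname{sech}u=2t^{1/2}/(1+t)$ and $du=dt/(2t)$, so
$$\int\operatorname{sech}^\ell u\,e^{isu}du=2^{\ell-1}\int_0^\infty t^{\frac{\ell+is}2-1}(1+t)^{-\ell}dt=2^{\ell-1}\frac{|\Gamma(\frac{\ell+is}2)|^2}{\Gamma(\ell)},$$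
and at $s=0$ the left side is $\int_{-1}^1(1-x^2)^{\ell/2-1}dx=B(\frac12,\frac\ell2)$. Hence $K$ is a symmetric probability density and
$$\widehat K(s)=\frac{|\Gamma(\frac{\ell+is}2)|^2}{\Gamma(\frac\ell2)^2}. \tag{1.4}$$
We need three properties. First, $0<\widehat K(s)<1$ for $s\ne0$: positivity since $\Gamma$ has no zeros, and $<1$ since $K$ is a density. Second, $cs^2\le1-\widehat K(s)\le Cs^2$ for $|s|\le1$: write $1-\widehat K(s)=\int K(u)(1-\cos su)du$, use $1-\cos x\le x^2/2$ for the upper bound, and $1-\cos x\ge x^2/4$ for $|x|\le1$ with $|u|\le1$ for the lower bound. Third, $\widehat K$ decays exponentially (Stirling). So for $q\in(0,1]$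
$$\kappa(q)=-\frac1{4\pi}\int_{\mathbb R}\log\bigl(1-q\widehat K(s)\bigr)ds<\infty: \tag{1.5}$$
the singularity at $0$ is at worst logarithmic, and at infinity the integrand is $O(\widehat K)$.

**Lemma 1.1.** $\|T\|\le1$; $H=TT^*$ is a bounded operator on $\ell^2$ with $0\le H\le1$; and for $k\ge1$
$$(H^k)_{jj}=\frac1{2\pi}\int\widehat K(s)^{k-1}|\widehat\tau_j(s)|^2ds. \tag{1.6}$$
For each $n$ the truncation $H_n=(H_{jk})_{0\le j,k<n}$ satisfies $0\le H_n<1$.

*Proof.* As $\tau_j\ge0$, (1.3) and Tonelli give $\sum_j|\langle\tau_j,f\rangle|^2\le\iint|f(u)||f(v)|\frac12[K(u-v)+K(u+v)]du\,dv\le\|f\|^2$, since convolution with a probability density is a contraction. So $\|T\|\le1$. Since $T^*e_k=\tau_k$, the matrix of $TT^*$ is $H$. By (1.3), $T^*T$ has kernel $\frac12[K(u-v)+K(u+v)]$ and acts on even functions as convolution with $K$. As $\tau_j$ is even, $(H^k)_{jj}=\langle\tau_j,(T^*T)^{k-1}\tau_j\rangle$, and Plancherel gives (1.6).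

Clearly $0\le H_n\le1$. Suppose $H_nv=v$ with $v\in\mathbb R^n$ a unit vector, extended by $0$. Put $f=T^*v$, an even function. Then $\|f\|^2=\langle v,Hv\rangle=\langle v,H_nv\rangle=1$, while $\langle f,T^*Tf\rangle=\|Tf\|^2=\|Hv\|^2\ge\|H_nv\|^2=1$. In Fourier terms $\int(1-\widehat K)|\hat f|^2\le0$, so $f=0$, a contradiction. $\square$

Put $D_n(q)=\det(1-qH_n)$, which is positive for $q\in(0,1]$ by the lemma.

### 1.3 What the Gram matrix counts

Let $O(2n+\ell)$ be the group of real orthogonal matrices of size $2n+\ell$ with normalized Haar measure. Let $M_{2n}$ be the $2n\times2n$ top-left block (a *truncation*) of a Haar random element, $N_n$ the number of real eigenvalues of $M_{2n}$, and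
$$p^{(\ell)}_{2n}=\mathbb P(N_n=0)$$
the *persistence probability*. How fast does it decay as $n\to\infty$ with $\ell$ fixed? Gebert and Poplavskyi ("On pure complex spectrum for truncations of random orthogonal matrices and Kac polynomials", arXiv:1905.03154) pose the conjecture
$$\lim_{n\to\infty}\frac{\log p_{2n}^{(\ell)}}{\log n}=-2\theta(\ell),\qquad\theta(\ell)=-\frac1{2\pi}\int_0^\infty\log\left(1-\left|\frac{\Gamma(\frac\ell2+ix)}{\Gamma(\frac\ell2)}\right|^2\right)dx. \tag{1.7}$$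
The integrand is $\log(1-\widehat K(2x))$. Substituting $s=2x$ in (1.5) gives $\kappa(1)=-\frac1\pi\int_0^\infty\log(1-\widehat K(2x))dx=2\theta(\ell)$.

The link is Proposition 4.1 below: $\mathbb E\,\xi^{N_n}=D_n(1-\xi^2)$, and in particular $p_{2n}^{(\ell)}=\det(1-H_n)$. From it we derive the following results, with $0^0=1$.

**Theorem A.** For every $\xi\in[0,1)$, $\displaystyle\lim_{n\to\infty}\frac{\log\mathbb E[\xi^{N_n}]}{\log n}=-\kappa(1-\xi^2)$. In particular ($\xi=0$) $\displaystyle\lim_{n\to\infty}\frac{\log p_{2n}^{(\ell)}}{\log n}=-2\theta(\ell)$: the conjecture (1.7) is true for every integer $\ell\ge1$.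

**Theorem B.** For every $\xi\in[0,1)$ there are $C(\xi)>0$ and $\delta>0$, depending on $\ell,\xi$, with $\mathbb E[\xi^{N_n}]=C(\xi)\,n^{-\kappa(1-\xi^2)}(1+O(n^{-\delta}))$. In particular $p^{(\ell)}_{2n}=C_\ell\,n^{-2\theta(\ell)}(1+O(n^{-\delta}))$.

**Corollary C.** (i) $N_n/2$ is distributed as a sum of independent Bernoulli variables. Moreover
$$\mathbb EN_n\sim\frac{\log n}{B(\frac12,\frac\ell2)},\qquad \operatorname{Var}N_n\sim2\Bigl[\frac1{B(\frac12,\frac\ell2)}-\frac{B(\frac12,\ell)}{B(\frac12,\frac\ell2)^2}\Bigr]\log n,$$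
and $N_n$ satisfies the CLT. (ii) For each fixed $k\ge0$, $\log\mathbb P(N_n=2k)/\log n\to-2\theta(\ell)$.

Sections 2–4 lead from the random matrix to $H_n$, Sections 5–6 prove Theorem A, Section 7 proves Theorem B, and Section 8 proves Corollary C.

## 2. Polar coordinates, and a two-by-two block by hand

For $d\ge1$ let $V_d=\{U\in\mathbb R^{(d+\ell)\times d}:U^TU=1\}$ with its rotation-invariant probability measure, which is the law of the first $d$ columns of a Haar matrix in $O(d+\ell)$. Let $U^{\rm top}$ be the top $d\times d$ block of $U$, so $U^{\rm top}$ has the law of $M_d$. For example, $V_1$ is the sphere $S^\ell\subset\mathbb R^{\ell+1}$ and $M_1$ is one coordinate of a uniform point, with density proportional to $(1-x^2)^{\ell/2-1}$ on $(-1,1)$.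

**Lemma 2.1 (polar coordinates).** There is $a_d>0$ (depending on $d$ and $\ell$) such that, with $U$ uniform on $V_d$ and $dS=\prod_{i\le j}dS_{ij}$ on positive definite matrices, for all integrable $\Phi$
$$\int_{\mathbb R^{(d+\ell)\times d}}\Phi(W)\,dW=a_d\int_{S>0}(\det S)^{\frac{\ell-1}2}\,\mathbb E\,\Phi(US^{1/2})\,dS.$$

*Proof.* Almost every $W$ has full rank, and $W=(WS^{-1/2})S^{1/2}$ with $S=W^TW$. Lebesgue measure is invariant under left multiplication by $O(d+\ell)$. Averaging over that group makes $WS^{-1/2}$ uniform, so the integral is $\int\mathbb E\Phi(US^{1/2})\sigma(dS)$, where $\sigma$ is the image of Lebesgue measure under $W\mapsto W^TW$. Under $W\mapsto WA$ Lebesgue measure scales by $|\det A|^{d+\ell}$ and $S$ becomes $A^TSA$, so $(\det S)^{-(d+\ell)/2}\sigma$ is invariant under all $S\mapsto A^TSA$, $A\in GL_d$. This action is transitive on positive definite matrices with compact stabilizers, so the invariant Radon measure is unique up to a factor.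 The measure $(\det S)^{-(d+1)/2}dS$ is invariant, because $S\mapsto A^TSA$ has Jacobian $|\det A|^{d+1}$ (clear for diagonal and for orthogonal $A$, hence in general by the singular value decomposition). So $\sigma$ is a multiple of $(\det S)^{(\ell-1)/2}dS$. $\square$

**Example: $n=1$, $\ell=3$.** We find the law of the $2\times2$ block $M_2$ of $O(5)$, and $p_2^{(3)}$, by hand.

Let $F$ be bounded and continuous on $2\times2$ matrices, and let $g_\varepsilon$ be the normalized indicator of the $\varepsilon$-ball about $1$ in the symmetric $2\times2$ matrices. Compute $\int F(M)g_\varepsilon(W^TW)dW$ over $W=\binom MC\in\mathbb R^{5\times2}$ in two ways. By Lemma 2.1 ($d=2$, $\ell=3$) it tends to a constant times $\mathbb EF(M_2)$ as $\varepsilon\to0$. On the other hand, Lemma 2.1 applied to $C\in\mathbb R^{3\times2}$ ($d=2$, with $1$ in place of $\ell$, so the exponent is $0$) says that $C^TC$ has constant density. So the integral is a constant times $\int g_\varepsilon(S)\bigl(\int F(M)1_{M^TM<S}dM\bigr)dS$,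 which tends to that constant times $\int F(M)1_{M^TM<1}dM$. Hence $M_2$ is uniform on the unit ball of the operator norm.

Write $M$ as the map $z\mapsto pz+r\bar z$ of $\mathbb C=\mathbb R^2$. For $M=\begin{pmatrix}a&b\\c&d\end{pmatrix}$, $p=\frac12[(a+d)+i(c-b)]$ and $r=\frac12[(a-d)+i(b+c)]$. Then $\|M\|=|p|+|r|$, $\operatorname{tr}M=2\operatorname{Re}p$, $\det M=|p|^2-|r|^2$, and the discriminant is $4(|r|^2-(\operatorname{Im}p)^2)$. So there are no real eigenvalues iff $|r|<|\operatorname{Im}p|$. With $p=me^{i\phi}$, $|r|=um$ and $\beta=|\sin\phi|$, the volume element is proportional to $um^3\,du\,dm\,d\phi$ on $m\le1/(1+u)$. Since $\iint_{s+t\le1}st\,ds\,dt=\frac1{24}$, averaging over $\phi$,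
$$p_2^{(3)}=\Bigl\langle24\int_0^\beta\frac{u\,du}{4(1+u)^4}\Bigr\rangle_\phi=\bigl\langle1-3(1+\beta)^{-2}+2(1+\beta)^{-3}\bigr\rangle_\phi .$$
Since $1+\cos\phi=2\cos^2\frac\phi2$, $\langle(1+\beta)^{-m}\rangle=\frac2\pi\int_0^{\pi/2}(2\cos^2\tfrac\phi2)^{-m}d\phi$. This is $\frac2\pi\cdot\frac23$ for $m=2$ and $\frac2\pi\cdot\frac7{15}$ for $m=3$. Therefore $p_2^{(3)}=1-\frac2\pi(2-\frac{14}{15})=1-\frac{32}{15\pi}$.

Compare with the announced formula: for $n=1$ it says $p_2^{(\ell)}=1-H_{00}=1-B(\frac12,\ell)/B(\frac12,\frac\ell2)$. For $\ell=3$, $B(\frac12,3)=\frac{16}{15}$ and $B(\frac12,\frac32)=\frac\pi2$, which gives $1-\frac{32}{15\pi}$ again. For $\ell=1,2$ the formula gives $1-\frac2\pi$ and $\frac13$.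

## 3. The joint law of the eigenvalues

The trick of the example (a thin shell $W^TW\approx1$, evaluated in two coordinate systems) also gives the joint eigenvalue law, if the second coordinate system is a Schur decomposition. Let $\mathbb H$ be the open upper half plane, $\mathbb D$ the unit disc, $\omega(x)=(1-x^2)^{\ell/2-1}$ on $(-1,1)$, and $\Delta(x_1,\dots,x_N)=\prod_{i<j}(x_j-x_i)$. Let $M_N$ be the $N\times N$ top-left block of a Haar matrix in $O(N+\ell)$. The next statement is due to Khoruzhenko–Sommers–Życzkowski and Forrester.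

**Proposition 3.1.** There is a measure $\nu\ge0$ on $\mathbb H$, supported in $\overline{\mathbb D}$ and independent of $N$, with $\int|z-\bar z|d\nu<\infty$, such that for every even $N$ there is $C_N>0$ with the following property. For all $k+2l=N$ and every bounded Borel $\Phi$ on $(-1,1)^k\times(\mathbb H\cap\overline{\mathbb D})^l$, symmetric in its first $k$ and in its last $l$ arguments,
$$\mathbb E[\Phi;\,M_N\text{ has exactly }k\text{ real eigenvalues}]=\frac{C_N}{k!\,l!}\int\Phi(\lambda;z)\,|\Delta(\lambda_1,\dots,\lambda_k,z_1,\bar z_1,\dots,z_l,\bar z_l)|\prod_{i\le k}\omega(\lambda_i)d\lambda_i\prod_{j\le l}\nu(dz_j).$$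
On the left, $\Phi$ is evaluated at the real eigenvalues and at the eigenvalues in $\mathbb H$.

*Proof.*

**Step 0: genericity.** This step shows that degenerate spectra can be ignored. As $\ell\ge1$, $SO(d+\ell)$ acts transitively on $V_d$, so $V_d$ is a connected real-analytic manifold, and a polynomial that does not vanish identically on $V_d$ is a.s. nonzero. For even $d$, $U^{\rm top}$ may be a rotation in $SO(d)$ with simple spectrum, so the discriminant of its characteristic polynomial is not identically zero and $M_d$ has simple spectrum a.s. Likewise $\det M_2\ne0$ a.s., since $U^{\rm top}=1$ is possible.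

**Step 1: Schur coordinates.** This step expresses Lebesgue measure on matrices with $k$ real eigenvalues through an orthogonal matrix and a block triangular one. Fix $k+2l=N$, block sizes $d_1=\dots=d_k=1$, $d_{k+1}=\dots=d_{k+l}=2$, and $r=k+l$. Let $\mathcal D_1=\mathbb R$, and let $\mathcal D_2$ be the set of real $2\times2$ matrices with non-real eigenvalues. Let $\mathcal T$ be the set of block upper triangular $T$ with diagonal blocks $D_b\in\mathcal D_{d_b}$ and strictly upper part $R$.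

A matrix $M$ with simple spectrum and $k$ real eigenvalues can be written $QTQ^T$ with $Q\in O(N)$, $T\in\mathcal T$. Each of the $k!\,l!$ orderings of the real eigenvalues and of the conjugate pairs determines a flag of invariant subspaces, hence $Q$ up to right multiplication by an element of $H_0=\prod_bO(d_b)$. Let $H_0$ act by $(Q,T)\mapsto(Qh,h^{-1}Th)$. Then $(Q,T)\mapsto QTQ^T$ on the quotient $O(N)\times_{H_0}\mathcal T$ is $k!\,l!$-to-one off null sets.

Differentiating, $Q^TdM\,Q=dT+\Omega T-T\Omega$ with $\Omega=Q^TdQ$ antisymmetric, and on the quotient we may take $\Omega$ with zero diagonal blocks. For $b>a$ the $(b,a)$ block of $\Omega T-T\Omega$ is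
$$\Omega_{ba}D_a-D_b\Omega_{ba}+\sum_{c<a}\Omega_{bc}T_{ca}-\sum_{c>b}T_{bc}\Omega_{ca},$$
and the extra terms contain only blocks $\Omega_{b'a'}$ with $b'-a'>b-a$. Also $dT$ contributes only to blocks on and above the diagonal. So the Jacobian matrix is block triangular, and
$$J=\prod_{a<b}\bigl|\det(X\mapsto XD_a-D_bX)\bigr|=\frac{|\Delta|}{\prod_j|z_j-\bar z_j|},$$
because $X\mapsto XD_a-D_bX$ has the eigenvalues $\lambda-\mu$ with $\lambda\in\operatorname{spec}D_a$, $\mu\in\operatorname{spec}D_b$.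

Let $\mathrm{vol}$ be the measure on $O(N)$ given by the entries $\Omega_{ij}$, $i>j$; it is a multiple of Haar measure. Since $J\,dT$ is $H_0$-invariant, integrating over the quotient is integrating over $O(N)\times\mathcal T$ and dividing by $\mathrm{vol}(H_0)$. As $O(1)$ has two points and $O(2)$ two circles of length $2\pi$, $\mathrm{vol}(H_0)=2^k(4\pi)^l=2^N\pi^l$. With $a_N'=\mathrm{vol}(O(N))/2^N$ and $dQ$ normalized Haar measure,
$$\int_{M\text{ has }k\text{ real eig.}}\Psi(M)\,dM=\frac{a'_N\,\pi^{-l}}{k!\,l!}\int dQ\int_{\mathcal T}\Psi(QTQ^T)\,J\,dT. \tag{3.1}$$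

**Step 2: triangular coordinates.** This step replaces the upper triangular part and the extra rows by the Gram matrix, so that the diagonal blocks become independent. Let $Y=\binom T{C'}$ with $C'\in\mathbb R^{\ell\times N}$, $G=Y^TY$, $s_b=d_1+\dots+d_{b-1}$. The columns of $Y$ in blocks $<b$ are supported in the first $s_b$ and the last $\ell$ rows. Let $Y_{<b}\in\mathbb R^{(s_b+\ell)\times s_b}$ be these columns, and $G_{<b}=Y_{<b}^TY_{<b}$, positive definite off a null set. Column block $b$ consists of $D_b$ and of $V_b=(R_{\cdot b};C'_b)\in\mathbb R^{(s_b+\ell)\times d_b}$. Since $Y_{<b}$ has nothing in the rows of block $b$,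
$$\Gamma_b:=G_{<b,b}=Y_{<b}^TV_b,\qquad G_{bb}=V_b^TV_b+D_b^TD_b .$$
Write $V_b=Y_{<b}G_{<b}^{-1}\Gamma_b+N_bV_b'$, where the $\ell$ columns of $N_b$ form an orthonormal basis of the orthogonal complement of the range of $Y_{<b}$. The square matrix $(Y_{<b}G_{<b}^{-1},N_b)$ has Gram matrix $\mathrm{diag}(G_{<b}^{-1},1)$, so its determinant has modulus $(\det G_{<b})^{-1/2}$. This factor occurs once for each of the $d_b$ columns, hence $dV_b=(\det G_{<b})^{-d_b/2}d\Gamma_b\,dV_b'$, and
$$G_{bb}=\Gamma_b^TG_{<b}^{-1}\Gamma_b+\Sigma_b,\qquad\Sigma_b=D_b^TD_b+V_b'^TV_b'.$$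
Apply Lemma 2.1 to $\binom{D_b}{V_b'}=U_b\Sigma_b^{1/2}\in\mathbb R^{(d_b+\ell)\times d_b}$. The change $G\leftrightarrow(\Gamma_b,\Sigma_b)_b$ is triangular with unit Jacobian, $dG=\prod_bd\Gamma_bd\Sigma_b$, and by Schur complements it identifies all $G>0$ with all $\Gamma_b$ and all $\Sigma_b>0$. Integrate over the column blocks $b=r,r-1,\dots,1$: at each stage the earlier columns enter only through $D_1,\dots,D_{b-1}$ and $G_{<b}$. So, for functions of $(D_1,\dots,D_r)$ and $G$ only,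
$$dT\,dC'=\prod_ba_{d_b}(\det G_{<b})^{-d_b/2}(\det\Sigma_b)^{\frac{\ell-1}2}\;dG\;\prod_b(\text{law of }U_b),\qquad D_b=U_b^{\rm top}\Sigma_b^{1/2}, \tag{3.2}$$
with independent uniform $U_b\in V_{d_b}$, restricted to $D_b\in\mathcal D_{d_b}$.

**Step 3: two evaluations of a thin shell.** This step equates the two coordinate systems near $W^TW=1$. Let $\Phi$ be bounded and continuous on $\mathbb R^k\times\mathbb H^l$ with the stated symmetry. Let $F(M)=\Phi(\text{eigenvalues})$ if $M$ has simple spectrum with exactly $k$ real eigenvalues, and $F(M)=0$ otherwise. Let $g_\varepsilon$ be the normalized indicator of $\|S-1\|_{HS}<\varepsilon$ in symmetric $N\times N$ matrices, so $g_\varepsilon(QSQ^T)=g_\varepsilon(S)$. Consider $\int F(M)g_\varepsilon(W^TW)dW$, $W=\binom MC$.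

By Lemma 2.1 it equals $\int g_\varepsilon(S)m_1(S)dS$ with $m_1(S)=a_N(\det S)^{\frac{\ell-1}2}\mathbb EF(U^{\rm top}S^{1/2})$. By (3.1), with $C=C'Q^T$, so that $W^TW=QGQ^T$, and by (3.2), it equals $\frac{a_N'\pi^{-l}}{k!\,l!}\int g_\varepsilon(G)m_2(G)dG$ with
$$m_2(G)=\prod_ba_{d_b}(\det G_{<b})^{-d_b/2}(\det\Sigma_b)^{\frac{\ell-1}2}\cdot\mathbb E\Bigl[\Phi\,J\prod_b1_{\mathcal D_{d_b}}(D_b)\Bigr].$$
Both are continuous at the identity. Indeed $F$ is bounded, and continuous at every matrix with simple spectrum. In $m_2$, $\Phi$ is bounded, $J$ is the modulus of a polynomial in the entries of the $D_b$ and hence bounded for $G$ near $1$, and the integrand is continuous in $(D_b)$ whenever the $2\times2$ blocks have nonzero discriminant. By Step 0 these conditions hold a.s. at $S=1$ and $G=1$ (where $\Sigma_b=1$, $D_b=U_b^{\rm top}$), so bounded convergence applies. Letting $\varepsilon\to0$,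
$$a_N\,\mathbb E[\Phi;k\text{ real}]=\frac{a'_N\pi^{-l}}{k!\,l!}a_1^ka_2^l\;\mathbb E\Bigl[\Phi\,\frac{|\Delta|}{\prod_j|z_j-\bar z_j|}\prod_{b>k}1_{\mathcal D_2}(D_b)\Bigr]$$
with independent $D_b$, where $D_b$ has the law of $M_{d_b}$.

**Step 4: reading off $\nu$ and $C_N$.** The variable $M_1$ has density $\omega/Z$, $Z=B(\frac12,\frac\ell2)$. Since $k=N-2l$, $(a_1/Z)^k=(a_1/Z)^N(Z/a_1)^{2l}$. So the formula holds with $C_N=\frac{a_N'}{a_N}(a_1/Z)^N$ and
$$\nu(dz)=\frac{a_2Z^2}{\pi a_1^2}\,\frac1{|z-\bar z|}\,\mathbb P\bigl(M_2\text{ has non-real eigenvalues},\ z_+(M_2)\in dz\bigr),$$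
where $z_+$ is the eigenvalue in $\mathbb H$. The support lies in $\overline{\mathbb D}$ since $\|M_2\|\le1$, and $\int|z-\bar z|d\nu<\infty$ is clear. An identity of finite measures tested on bounded continuous symmetric functions extends to bounded Borel symmetric functions. $\square$

## 4. From the joint law to $\det(1-(1-\xi^2)H_n)$

### 4.1 The Pfaffian of a moment matrix

Recall the Pfaffian of a skew $2n\times2n$ matrix $A$, indexed by $0,\dots,2n-1$: in the exterior algebra of $\mathbb C^{2n}$ put $\alpha=\sum_{a<b}A_{ab}\,e_a\wedge e_b$; then $\alpha^n/n!=\mathrm{Pf}A\;e_0\wedge\dots\wedge e_{2n-1}$. For $n=1$ it is $A_{01}$; for $n=2$ it is $A_{01}A_{23}-A_{02}A_{13}+A_{03}A_{12}$. One has $(\mathrm{Pf}A)^2=\det A$, hence $d\log\mathrm{Pf}A=\frac12\operatorname{tr}A^{-1}dA$. Elements of even degree commute.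

Let $\langle p,r\rangle=\langle p,r\rangle_{\mathbb R}+\langle p,r\rangle_{\mathbb C}$ with
$$\langle p,r\rangle_{\mathbb R}=\iint\mathrm{sgn}(y-x)p(x)r(y)\omega(x)\omega(y)dxdy,\qquad\langle p,r\rangle_{\mathbb C}=i\int[p(z)r(\bar z)-r(z)p(\bar z)]\nu(dz).$$
The second is finite for polynomials, the bracket being $O(|z-\bar z|)$. Let $A,A^{\mathbb R},A^{\mathbb C}$ be the corresponding real skew matrices in the monomials $x^a$, and $A_n$, $A_n^{\mathbb R}$, $A_n^{\mathbb C}$ the blocks $0\le a,b\le2n-1$. Put $v(x)=\sum_ax^ae_a$ and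
$$\alpha_{\mathbb R}=\iint_{x<y}v(x)\wedge v(y)\,\omega(x)\omega(y)dxdy=\tfrac12\iint\mathrm{sgn}(y-x)\,v(x)\wedge v(y)\,\omega(x)\omega(y)dxdy,\qquad\alpha_{\mathbb C}=i\int v(z)\wedge v(\bar z)\nu(dz).$$
Comparing coefficients of $e_a\wedge e_b$, $\alpha_{\mathbb R}=\sum_{a<b}A^{\mathbb R}_{ab}e_a\wedge e_b$ and $\alpha_{\mathbb C}=\sum_{a<b}A^{\mathbb C}_{ab}e_a\wedge e_b$. Put $\alpha=\alpha_{\mathbb R}+\alpha_{\mathbb C}$.

**Step 1: the phase.** We must remove the modulus from $|\Delta|$. Take $\lambda_1<\dots<\lambda_k$ followed by $z_1,\bar z_1,\dots,z_l,\bar z_l$. The factors of $\Delta$ are $\lambda_j-\lambda_i>0$; $(z-\lambda)(\bar z-\lambda)=|z-\lambda|^2$; for two pairs, $|z_2-z_1|^2|z_2-\bar z_1|^2$; and $\bar z_j-z_j=-i|z_j-\bar z_j|$. Hence $|\Delta|=i^l\Delta$.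

**Step 2: the real variables.** For $k=2m$ we claim
$$\int_{\lambda_1<\dots<\lambda_k}v(\lambda_1)\wedge\dots\wedge v(\lambda_k)\prod\omega(\lambda_i)d\lambda_i=\frac{\alpha_{\mathbb R}^m}{m!}. \tag{4.1}$$
Indeed $\alpha_{\mathbb R}^m=2^{-m}\int\prod_{i\le m}\mathrm{sgn}(x_{2i}-x_{2i-1})\,v(x_1)\wedge\dots\wedge v(x_{2m})\prod\omega(x_i)dx_i$. The wedge is antisymmetric in the $x_i$, so the product of signs may be replaced by its antisymmetrization, which is $\frac{2^mm!}{(2m)!}\mathrm{Pf}[\mathrm{sgn}(x_j-x_i)]$. For increasing $x$ this Pfaffian has all entries above the diagonal equal to $1$; expanding along the first row gives an alternating sum of $2m-1$ copies of the Pfaffian of size $2m-2$, so by induction it is $1$. The product of Pfaffian and wedge is symmetric, so the integral over $\mathbb R^{2m}$ is $(2m)!$ times the integral over increasing $x$. Together, $\alpha_{\mathbb R}^m=m!\int_{\rm increasing}$, as claimed.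

**Step 3: the generating function.** Since $v(x_1)\wedge\dots\wedge v(x_{2n})=\Delta(x)\,e_0\wedge\dots\wedge e_{2n-1}$ (Vandermonde), Steps 1 and 2 show that the sum over $k+2l=2n$ (so $k=2m$ is even) of $\frac1{k!\,l!}$ times the integral in Proposition 3.1 with $\Phi=\xi^k$ is the coefficient of $e_0\wedge\dots\wedge e_{2n-1}$ in
$$\sum_{m+l=n}\frac{(\xi^2\alpha_{\mathbb R})^m}{m!}\frac{\alpha_{\mathbb C}^l}{l!}=\frac{(\xi^2\alpha_{\mathbb R}+\alpha_{\mathbb C})^n}{n!},$$
that is, $\mathrm{Pf}(A_n-(1-\xi^2)A_n^{\mathbb R})$. At $\xi=1$ the total probability is $1$, so $C_{2n}^{-1}=\mathrm{Pf}A_n>0$, and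
$$\mathbb E\,\xi^{N_n}=\frac{\mathrm{Pf}\bigl(A_n-(1-\xi^2)A_n^{\mathbb R}\bigr)}{\mathrm{Pf}A_n}. \tag{4.2}$$

### 4.2 The inverse of the moment matrix is explicit

The matrix $A_n$ contains the inexplicit measure $\nu$. A first instinct is to compute its entries; we avoid this, because its *inverse* is a second moment of characteristic polynomials, which Haar invariance computes.

**Step 1: $A_n^{-1}$ as an expectation.** Since $\Delta(x,z,w)=\Delta(x)\prod_i(z-x_i)(w-x_i)\,(w-z)$, the computation of Section 4.1, done in the exterior algebra of $\mathbb C^{2n}$ with Proposition 3.1 for size $2n-2$ and $\Phi=\prod_i(z-x_i)(w-x_i)$ over all eigenvalues, gives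
$$\frac{\alpha^{n-1}}{(n-1)!}\wedge v(z)\wedge v(w)=C_{2n-2}^{-1}(w-z)\,\mathbb E[\det(z-M_{2n-2})\det(w-M_{2n-2})]\,e_0\wedge\dots\wedge e_{2n-1}$$
(for $n=1$ the expectation and $C_0$ are $1$). On the other hand, for $a<b$ the coefficient of $e_0\wedge\dots\wedge e_{2n-1}$ in $\frac{\alpha^{n-1}}{(n-1)!}\wedge e_a\wedge e_b$ is $\partial\,\mathrm{Pf}A_n/\partial A_{ab}=\mathrm{Pf}A_n\,(A_n^{-1})_{ba}$, by $d\log\mathrm{Pf}A=\frac12\operatorname{tr}A^{-1}dA$. Both sides are antisymmetric in $(a,b)$, so this holds for all $a,b$. Hence, with $c_n'=C_{2n}/C_{2n-2}>0$,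
$$\sum_{a,b}(A_n^{-1})_{ab}z^aw^b=c_n'\,(z-w)\,\mathbb E[\det(z-M_{2n-2})\det(w-M_{2n-2})]. \tag{4.3}$$

**Step 2: the expectation.** Let $N=2n-2$, $M=M_N$. We have $\det(z-M)=\sum_k(-1)^kz^{N-k}\sum_{|I|=k}\det M_{II}$. The law of $M$ is invariant under $M\mapsto MD$ for diagonal sign matrices $D$. If $I\ne I'$, flipping the sign of a column whose index lies in exactly one of $I,I'$ shows $\mathbb E[\det M_{II}\det M_{I'I'}]=0$. All $k\times k$ minors of a Haar matrix in $O(N+\ell)$ have the same second moment, by permutation invariance; for fixed rows the sum of the squares of the $\binom{N+\ell}k$ minors is $1$ (Cauchy–Binet). So $\mathbb E(\det M_{II})^2=\binom{N+\ell}k^{-1}$ and the expectation is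
$$\sum_k(zw)^{N-k}\binom Nk\Big/\binom{N+\ell}k,\qquad\binom Nk\Big/\binom{N+\ell}k=\frac{N!}{(N+\ell)!}\cdot\frac{(j+\ell)!}{j!}\quad(j=N-k),$$
a positive multiple of $\sum_{j=0}^{2n-2}b_j(zw)^j$ with $b_j=(j+\ell)!/j!$.

**Step 3: the inverse.** So $A_n^{-1}=c_nB_n$ with $c_n>0$, where
$$(B_n)_{j+1,j}=b_j=-(B_n)_{j,j+1}\quad(0\le j\le2n-2),$$
all other entries being $0$. From $1=c_n(A_nB_n)_{00}=c_nA_{01}b_0$ we get that $c_n=c_*:=1/(\ell!\,A_{01})$ does not depend on $n$.

**Step 4: the constant.** For $N=2$, $C_2^{-1}=\mathrm{Pf}A_1=A_{01}$. Since $M_2$ and $M_2\,\mathrm{diag}(1,-1)$ have the same law and $\det M_2\ne0$ a.s., $\mathbb P(\det M_2<0)=\frac12$. This event says that the eigenvalues are real of opposite signs, so by Proposition 3.1 with $k=2$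
$$\tfrac12=A_{01}^{-1}\iint_{x<0<y}(y-x)\omega(x)\omega(y)dxdy=A_{01}^{-1}\cdot2\int_0^1\omega\int_0^1x\omega=A_{01}^{-1}\cdot2\cdot\tfrac12B(\tfrac12,\tfrac\ell2)\cdot\tfrac1\ell .$$
Hence $A_{01}=2B(\frac12,\frac\ell2)/\ell$ and $2c_*=\frac1{\Gamma(\ell)B(\frac12,\frac\ell2)}=\gamma$.

### 4.3 The determinant

**Proposition 4.1.** $\mathbb E\,\xi^{N_n}=\det(1-(1-\xi^2)H_n)=D_n(1-\xi^2)$, with $H_n$ the truncation of (1.2).

*Proof.* **Step 1: parity.** We reduce Pfaffians to determinants of half the size. $B_n$ couples only indices of opposite parity, hence so does its inverse up to a factor, $A_n$. So does $A_n^{\mathbb R}$: under $(x,y)\mapsto(-x,-y)$ the integral defining $A^{\mathbb R}_{ab}$ is multiplied by $(-1)^{a+b+1}$. For such matrices, reordering the basis as (even, odd) gives the form $\begin{pmatrix}0&X\\-X^T&0\end{pmatrix}$, whose Pfaffian is $\pm\det X$ with a sign depending only on $n$. Let $X=(A_{2j,2k+1})$ and $X_{\mathbb R}=(A^{\mathbb R}_{2j,2k+1})$,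 $0\le j,k<n$. By (4.2), $\mathbb E\xi^{N_n}=\det(1-(1-\xi^2)X_{\mathbb R}X^{-1})$.

**Step 2: the entries of $X_{\mathbb R}X^{-1}$.** The inverse of $\begin{pmatrix}0&X\\-X^T&0\end{pmatrix}$ is $\begin{pmatrix}0&-X^{-T}\\X^{-1}&0\end{pmatrix}$, so $(X^{-1})_{ik}=(A_n^{-1})_{2i+1,2k}$. By Section 4.2 this is $c_*b_{2k}$ for $i=k$, $-c_*b_{2k-1}$ for $i=k-1$, and $0$ otherwise. Since $b_{2k-1}=\frac{2k}{2k+\ell}b_{2k}$ (read as $0$ for $k=0$),
$$(X_{\mathbb R}X^{-1})_{jk}=c_*b_{2k}\bigl\langle x^{2j},\,x^{2k+1}-\tfrac{2k}{2k+\ell}x^{2k-1}\bigr\rangle_{\mathbb R}.$$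

**Step 3: a total derivative.** The point is that the second argument times $\omega$ is exact:
$$\omega(y)\bigl[y^{2k+1}-\tfrac{2k}{2k+\ell}y^{2k-1}\bigr]=-\tfrac1{2k+\ell}\,G'(y),\qquad G(y)=y^{2k}(1-y^2)^{\ell/2},$$
as one sees from $G'=\omega\,[2ky^{2k-1}(1-y^2)-\ell y^{2k+1}]$. Since $G(\pm1)=0$, $\int_{-1}^1\mathrm{sgn}(y-x)(-G'(y))dy=2G(x)$. With $b_{2k}/(2k+\ell)=w_k$ the entry becomes $2c_*w_k\int x^{2j+2k}(1-x^2)^{\ell-1}dx=\gamma w_kB(j+k+\frac12,\ell)$. Conjugating by $\mathrm{diag}(\sqrt{w_k})$ gives $H_n$. $\square$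

## 5. The diagonal of $H^k$ on the logarithmic scale

By Lemma 1.1 the eigenvalues of $H_n$ lie in $[0,1)$, so for $q\in(0,1]$
$$-\log D_n(q)=\sum_{k\ge1}\frac{q^k}k\operatorname{Tr}H_n^k. \tag{5.1}$$
The traces of powers of the *truncation* are hard, but the diagonal entries of the powers of the *full* matrix are given by (1.6).

**Lemma 5.1.** As $n\to\infty$, for every $k\ge1$ and $q\in(0,1]$,
$$\frac1{\log n}\sum_{j<n}(H^k)_{jj}\to\frac1{4\pi}\int\widehat K^k\,ds,\qquad\frac1{\log n}\sum_{j<n}\sum_{k\ge1}\frac{q^k}k(H^k)_{jj}\to\kappa(q).$$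

*Proof.* **Step 1: $k=1$.** $H_{jj}=\gamma w_jB(2j+\frac12,\ell)\sim\gamma(2j)^{\ell-1}\Gamma(\ell)(2j)^{-\ell}=\gamma\Gamma(\ell)/(2j)$. So the limit is $\frac12\gamma\Gamma(\ell)=\frac12K(0)=\frac1{4\pi}\int\widehat K$ (Fourier inversion at $0$).

**Step 2: a uniform bound,** for dominated convergence. $|\widehat\tau_j(s)|\le\int\tau_j=\sqrt{\gamma w_j}\,B(j+\frac12,\frac\ell2)\le C(j+1)^{-1/2}$.

**Step 3: the shape of $\tau_j$.** For $u>0$, $\log\tanh u=\log(1-e^{-2u})-\log(1+e^{-2u})=-2(e^{-2u}+\frac13e^{-6u}+\cdots)$. So $\log\tanh u=-2e^{-2u}+O(e^{-6u})$ for large $u$, and $\tanh u\le\exp(-2e^{-2u})$ always. Put $u=\frac12\log(4j)+r$, so $e^{-2u}=e^{-2r}/(4j)$. Then $\tanh^{2j}u\to\exp(-e^{-2r})$, $\operatorname{sech}^\ell u\sim2^\ell e^{-\ell u}=j^{-\ell/2}e^{-\ell r}$, $\sqrt{\gamma w_j}\sim\sqrt\gamma(2j)^{(\ell-1)/2}$, and $\gamma2^{\ell-1}=\Gamma(\frac\ell2)^{-2}$. Hence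
$$\sqrt j\,\tau_j(u)\to\Gamma(\tfrac\ell2)^{-1}e^{-\ell r}\exp(-e^{-2r}).$$
Since $\operatorname{sech}u\le2e^{-u}$ and $\tanh^{2j}u\le\exp(-e^{-2r})$, the convergence on $u>0$ is dominated by $Ce^{-\ell r}\exp(-e^{-2r})$, which is integrable over $\mathbb R$.

**Step 4: the transform of $\tau_j$.** With $y=e^{-2r}$, $\int_{\mathbb R}e^{-\ell r}\exp(-e^{-2r})e^{isr}dr=\frac12\Gamma(\frac{\ell-is}2)$. As $\tau_j$ is even, $\widehat\tau_j(s)=2\operatorname{Re}\int_0^\infty\tau_j(u)e^{isu}du$, and Step 3 gives, for fixed $s$,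
$$\sqrt j\,\widehat\tau_j(s)=\Gamma(\tfrac\ell2)^{-1}\operatorname{Re}\bigl[(4j)^{is/2}\Gamma(\tfrac{\ell-is}2)\bigr]+o(1).$$
Squaring with $(\operatorname{Re}z)^2=\frac12|z|^2+\frac12\operatorname{Re}z^2$,
$$j\,|\widehat\tau_j(s)|^2=\tfrac12\widehat K(s)+\tfrac12\Gamma(\tfrac\ell2)^{-2}\operatorname{Re}\bigl[(4j)^{is}\Gamma(\tfrac{\ell-is}2)^2\bigr]+o(1).$$

**Step 5: averaging out the oscillation.** For $s\ne0$, $\sum_{1\le j<n}j^{-1+is}=O_s(1)$: it differs from $\int_1^nt^{-1+is}dt=(n^{is}-1)/(is)$ by at most a constant (depending on $s$), since the derivative of $t^{-1+is}$ is $O_s(t^{-2})$. So for $s\ne0$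
$$\frac1{\log n}\sum_{j<n}|\widehat\tau_j(s)|^2\to\tfrac12\widehat K(s),$$
and by Step 2 the left side is bounded uniformly in $s$ and $n\ge2$.

**Step 6: conclusion.** For $k\ge2$ insert this in (1.6); $\widehat K^{k-1}$ is integrable, so dominated convergence gives $\frac1{2\pi}\int\widehat K^{k-1}\cdot\frac12\widehat K$. For the second claim treat all $k\ge2$ together (Tonelli): $\sum_{k\ge2}\frac{q^k}k\widehat K^{k-1}\le\sum_{k\ge2}\frac1k\widehat K^{k-1}$ is integrable, with a logarithmic singularity at $0$ and size $O(\widehat K)$ at infinity, so dominated convergence applies again. Adding the term $k=1$ gives $\frac1{4\pi}\int\sum_{k\ge1}\frac{q^k}k\widehat K^k=\kappa(q)$. $\square$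

## 6. Truncation errors, the obstruction at $q=1$, and Theorem A

**Lemma 6.1.** For all $k,n\ge1$: $0\le\sum_{j<n}(H^k)_{jj}-\operatorname{Tr}H_n^k\le Ck^2$.

*Proof.* The lower bound holds because all entries of $H$ are positive: $\operatorname{Tr}H_n^k$ keeps only part of a sum of positive terms. For the upper bound let $P$ be the projection onto the coordinates $\{0,\dots,n-1\}$ and $Q=1-P$. Iterating $PH^mP=PHP\,H^{m-1}P+PHQ\,H^{m-1}P$,
$$PH^kP-(PHP)^k=\sum_{i=0}^{k-2}(PHP)^i\,PHQ\,H^{k-1-i}P.$$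
In the Hilbert–Schmidt norm, $\|QH^mP\|_2\le m\|QHP\|_2$: by induction from $QH^mP=QHP\,H^{m-1}P+QHQ\,H^{m-1}P$ and $\|H\|\le1$. By Cauchy–Schwarz the trace of the $i$-th term is at most $(k-1-i)\|PHQ\|_2^2$, so the trace of the difference is at most $k^2\|PHQ\|_2^2$. Finally, for $j<m$,
$$H_{jm}\le C\frac{[(j+1)(m+1)]^{(\ell-1)/2}}{(j+m+1)^\ell}\le C(j+1)^{\frac{\ell-1}2}(m+1)^{-\frac{\ell+1}2},$$
so $\|PHQ\|_2^2\le C\sum_{j<n}(j+1)^{\ell-1}\sum_{m\ge n}(m+1)^{-\ell-1}\le Cn^\ell n^{-\ell}=C$. $\square$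

### 6.1 Summing the errors works for $q<1$ and stops at $q=1$

The sensible plan is to replace $\operatorname{Tr}H_n^k$ in (5.1) by $\sum_{j<n}(H^k)_{jj}$ and to sum the errors. The total error is at most $C\sum_k\frac{q^k}kk^2=C\sum_kkq^k$. For $q<1$ this is a finite constant, and Lemma 5.1 finishes. But persistence is $\xi=0$, that is $q=1$, and then $\sum_kk$ diverges: the estimate says nothing.

No geometric factor can be gained from the spectrum of $H_n$ either, because $\|H_n\|\to1$. Indeed, suppose $\|H_n\|\le r<1$ for all $n$. Then $\operatorname{Tr}H_n^k\le r^{k-1}\operatorname{Tr}H_n$; divide by $\log n$ and use Lemmas 5.1 and 6.1 for fixed $k$ to get $\frac1{4\pi}\int\widehat K^k\le r^{k-1}\cdot\frac12K(0)$. But $\widehat K(s)\ge1-Cs^2$ gives $\widehat K^k\ge c$ on $|s|\le ck^{-1/2}$, so $\int\widehat K^k\ge ck^{-1/2}$, a contradiction for large $k$. The trouble is exactly the zero of $1-\widehat K(s)$ at $s=0$.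

### 6.2 Positivity removes the obstruction

What saves us is that both the error in Lemma 6.1 and the terms in (5.1) have a sign. For an upper bound on $-\log D_n$ we may drop the error for *all* $k$ at once, because it has the favorable sign; the infinite sum over $k$ is then handled inside the Fourier integral, where the singularity at $s=0$ is only logarithmic. For a lower bound we may drop all but finitely many $k$, and for these the error is $O(1)$.

*Proof of Theorem A.* By (5.1) and the lower bound in Lemma 6.1, $-\log D_n(q)\le\sum_{j<n}\sum_k\frac{q^k}k(H^k)_{jj}$, so Lemma 5.1 gives $\limsup\frac{-\log D_n(q)}{\log n}\le\kappa(q)$. Conversely, all terms in (5.1) are nonnegative. For each fixed $m$, Lemmas 5.1 and 6.1 give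
$$\liminf_{n\to\infty}\frac{-\log D_n(q)}{\log n}\ge\sum_{k\le m}\frac{q^k}k\lim_{n\to\infty}\frac{\operatorname{Tr}H_n^k}{\log n}=\sum_{k\le m}\frac{q^k}k\,\frac1{4\pi}\int\widehat K^k\,ds .$$
As $m\to\infty$ the right side increases to $\kappa(q)$, by monotone convergence. With $q=1-\xi^2$ and Proposition 4.1 this is the first claim. For $\xi=0$ we have $p_{2n}^{(\ell)}=D_n(1)$ and $\kappa(1)=2\theta(\ell)$. $\blacksquare$

## 7. A Markov chain on the logarithmic scale, and Theorem B

The squeeze in Section 6 loses $o(\log n)$. For Theorem B we write $D_n(q)=\prod_{M\le n}(1-F_M(M))$ and show $F_M(M)=\frac{\mathrm{const}}M+O(M^{-1-\delta})$, which can be summed. Fix $q\in(0,1]$. In this section constants may depend on $\ell$ and $q$.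

### 7.1 The chain and the factorization

Let $h_j=\int\tau_j=\sqrt{\gamma w_j}B(j+\frac12,\frac\ell2)>0$. Integrating (1.3) over $v$ gives $\sum_j\tau_j(u)h_j=1$; pairing with $\tau_i$ gives $\sum_jH_{ij}h_j=h_i$ (Tonelli). So $h$ is a positive fixed vector of $H$. Relabel states as $x=i+1\in\{1,2,\dots\}$. Then
$$P(x,y)=\frac{H_{x-1,y-1}h_{y-1}}{h_{x-1}}=\gamma w_{y-1}B(x+y-\tfrac32,\ell)\frac{B(y-\frac12,\frac\ell2)}{B(x-\frac12,\frac\ell2)}$$
is a strictly positive stochastic matrix, reversible with respect to $\pi(x)=h_{x-1}^2$. From $\Gamma(x+a)/\Gamma(x+b)=x^{a-b}(1+O(\frac1x))$ we get $w_{x-1}=(2x)^{\ell-1}(1+O(\frac1x))$, $B(x-\frac12,\frac\ell2)=\Gamma(\frac\ell2)x^{-\ell/2}(1+O(\frac1x))$, and $B(x+y-\frac32,\ell)=\Gamma(\ell)(x+y)^{-\ell}(1+O(\frac1{x+y}))$. With $\gamma2^{\ell-1}\Gamma(\frac\ell2)^2=1$ this gives $\pi(x)=\frac1x(1+O(\frac1x))$. In $P$ the main term is $\frac{\Gamma(\ell)}{\Gamma(\ell/2)^2}\frac1y\bigl(\frac{\sqrt{xy}}{x+y}\bigr)^\ell$, and $\frac{\sqrt{xy}}{x+y}=\frac1{2\cosh(v/2)}$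 with $v=\log\frac yx$. So
$$P(x,y)=\tfrac1y\,\rho\bigl(\log\tfrac yx\bigr)(1+\varepsilon(x,y)),\quad|\varepsilon|\le C\bigl(\tfrac1x+\tfrac1y\bigr),\quad c\le1+\varepsilon\le C,\quad\rho(v)=\frac{(2\cosh\frac v2)^{-\ell}}{B(\frac\ell2,\frac\ell2)}. \tag{7.1}$$
The two-sided bound on $1+\varepsilon$ holds because it is a product of positive functions of $x$, of $y$ and of $x+y$, each tending to $1$. On the scale $\log x$ the chain is thus nearly a random walk with step density $\rho$. Here $\rho(v)=\frac12K(\frac v2)$ is a symmetric probability density, $|\rho'|\le\frac\ell2\rho$, and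
$$2^{-\ell}e^{-\ell|v|/2}\le B(\tfrac\ell2,\tfrac\ell2)\,\rho(v)\le e^{-\ell|v|/2}. \tag{7.2}$$

Let $P_{<M}$ be the restriction of $P$ to $\{1,\dots,M-1\}$. Its row sums are $<1$, so $(1-qP_{<M})^{-1}=\sum_m(qP_{<M})^m$. For $1\le x\le M$ put
$$F_M(x)=\sum_{k\ge1}q^k\,\mathbb P_x(X_k=M,\,X_1,\dots,X_{k-1}<M),\qquad F_M(x)=qP(x,M)+q\sum_{y<M}P(x,y)F_M(y), \tag{7.3}$$
the second by conditioning on the first step. Since $P$ is conjugate to $H$ by a diagonal matrix, $D_M(q)$ is the determinant of $1-qP$ restricted to $\{1,\dots,M\}$. The Schur complement of the entry $(M,M)$ is $1-qP(M,M)-q^2P(M,\cdot)(1-qP_{<M})^{-1}P(\cdot,M)=1-F_M(M)$. With $D_0=1$,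
$$D_n(q)=\prod_{M=1}^n\bigl(1-F_M(M)\bigr), \tag{7.4}$$
each factor being positive as a quotient of positive determinants.

**Lemma 7.1.** $F_M(x)\le C/M$ for $x\le M$. Consequently $U_M(x):=\sum_{k\ge1}q^k\mathbb P_M(X_k=x,\,X_1,\dots,X_{k-1}<M)\le C/x$ for $x<M$.

*Proof.* By (7.1) and (7.2), for $y\le M$ we have $P(y,M)\le\frac CM(\frac yM)^{\ell/2}$ and, summing over $M\le z\le2M$, $P(y,[M,2M])\ge c(\frac yM)^{\ell/2}$. So $P(y,M)\le\frac CMP(y,[M,\infty))$. Decompose at the last state before the first entrance into $[M,\infty)$ at a time $\ge1$: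
$$F_M(x)\le\frac CM\sum_k\mathbb P_x(X_1,\dots,X_{k-1}<M,\,X_k\ge M)\le\frac CM,$$
the events being disjoint. Reversing paths, $U_M(x)=\frac{\pi(x)}{\pi(M)}F_M(x)\le C\frac Mx\cdot\frac1M$. $\square$

### 7.2 The continuum problem and ladder heights

Let $S_k$ be the random walk with step density $\rho$, $S_0=0$. On the scale $d=\log\frac Mx\ge0$, the continuum version of (7.3) is solved by $\varphi=\sum_{k\ge1}q^k\varphi_k$ on $[0,\infty)$, where $\varphi_1=\rho$ and $\varphi_{k+1}(d)=\int_0^\infty\rho(d-d')\varphi_k(d')dd'$. By monotone convergence, pointwise in $[0,\infty]$,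
$$\varphi(d)=q\rho(d)+q\int_0^\infty\rho(d-d')\varphi(d')dd'. \tag{7.5}$$

Recall that $k\ge1$ is a *strict ascending ladder epoch* if $S_k>S_j$ for all $0\le j<k$. For the path $0,-1,2,1,3$ these are $k=2$ and $k=4$.

**Lemma 7.2.** $\varphi$ is bounded and $C^1$. There are $\delta\in(0,\frac14)$ and $\varphi_\infty\ge0$ ($\varphi_\infty=0$ if $q<1$) such that $\psi=\varphi-\varphi_\infty$ satisfies $|\psi(d)|+|\psi'(d)|\le Ce^{-\delta d}$.

*Proof.* **Step 1: a renewal series.** This turns $\varphi$ into something with an explicit Laplace transform. $\varphi_k(d)$ is the density at $d$ of $S_k$ on $\{S_1,\dots,S_{k-1}\ge0\}$. Reverse time: $\tilde S_j=S_k-S_{k-j}$ is again such a walk, and the event becomes $\tilde S_j\le\tilde S_k$ for $1\le j<k$, with equality on a null set. So for $d>0$, $\varphi_k$ is the density of $S_k$ on the event that $k$ is a strict ascending ladder epoch. Let $\mathsf T=\inf\{k\ge1:S_k>0\}$, which is a.s. finite since a nondegenerate walk of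 mean zero oscillates, and let $f$ be the density of the measure $\mathbb E[q^{\mathsf T};S_{\mathsf T}\in dd]$ on $(0,\infty)$. Successive ladder epochs and heights have i.i.d. increments, so for a.e. $d>0$, $\varphi=\sum_{r\ge1}f^{*r}$.

**Step 2: exponential decay of $f$.** By (7.2), for $v\le0<d$, $2^{-\ell}e^{-\ell d/2}\rho(v)\le\rho(d-v)\le2^\ell e^{-\ell d/2}\rho(v)$. Summing over the last position $v\le0$ before the jump over $0$,
$$2^{-\ell}\Lambda e^{-\ell d/2}\le f(d)\le2^\ell\Lambda e^{-\ell d/2},\qquad\Lambda=q\rho(0)+\sum_{k\ge2}q^k\,\mathbb E[\rho(S_{k-1});S_1,\dots,S_{k-1}\le0].$$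
Since $\int f=\mathbb Eq^{\mathsf T}\le1$, the lower bound forces $\Lambda<\infty$.

**Step 3: zeros of $1-\hat f$.** Here let $\hat f(\lambda)=\int_0^\infty e^{-\lambda d}f(d)dd$ (Laplace transform). By Step 2 it is analytic for $\operatorname{Re}\lambda>-\frac\ell2$, square integrable on vertical lines there (Plancherel), and tends to $0$ as $|\operatorname{Im}\lambda|\to\infty$ uniformly on compact ranges of $\operatorname{Re}\lambda$ (Riemann–Lebesgue; the functions $e^{-\sigma d}f$ with $\sigma$ in a compact range form a compact set in $L^1$). For $\operatorname{Re}\lambda\ge0$ we have $|\hat f(\lambda)|\le\hat f(\operatorname{Re}\lambda)\le\hat f(0)=\mathbb Eq^{\mathsf T}$, which is $<1$ if $q<1$ and $=1$ if $q=1$. For $\operatorname{Re}\lambda\ge0$, $\lambda\ne0$, we have $|\hat f(\lambda)|<\hat f(0)$, because $f$ is a density up to a constant. So in $\operatorname{Re}\lambda\ge0$ the function $1-\hat f$ has no zero, except for $q=1$ the point $\lambda=0$, a simple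 zero since $-\hat f'(0)=\int xf(x)dx\in(0,\infty)$. In a strip slightly to the left of the imaginary axis, zeros are confined to a compact box, hence finite in number. So there is $\delta\in(0,\frac14)$ with no further zero in $\operatorname{Re}\lambda\ge-\delta$.

**Step 4: contour shift.** $\varphi-f=\sum_{r\ge2}f^{*r}$ has Laplace transform $\hat f^2/(1-\hat f)$ on $\operatorname{Re}\lambda=1$, where $|\hat f|\le\hat f(1)<1$. This function is integrable on the lines $\operatorname{Re}\lambda=1$ and $\operatorname{Re}\lambda=-\delta$ ($\hat f^2$ is integrable and $1/(1-\hat f)$ bounded there), and it tends to $0$ uniformly at the ends of the strip between them. Invert on $\operatorname{Re}\lambda=1$ and shift to $\operatorname{Re}\lambda=-\delta$. The horizontal segments vanish in the limit, and only the pole at $0$, for $q=1$, is crossed. So a.e. $\varphi=f+\varphi_\infty+O(e^{-\delta d})$, with $\varphi_\infty=(\int xf)^{-1}$ if $q=1$ and $0$ if $q<1$. As $\delta<\frac\ell2$,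 Step 2 gives $|\psi|\le Ce^{-\delta d}$ a.e.

**Step 5: everywhere, and the derivative.** The right side of (7.5) depends only on $\varphi$ a.e., so (7.5) with $|\rho'|\le\frac\ell2\rho$ shows that $\varphi$ is bounded everywhere and $C^1$; hence the bound on $\psi$ holds everywhere. Differentiating and using $\int_0^\infty\rho'(d-d')dd'=\rho(d)$,
$$\psi'(d)=q\rho'(d)+q\varphi_\infty\rho(d)+q\int_0^\infty\rho'(d-d')\psi(d')dd'.$$
The first two terms are $O(e^{-\ell d/2})$. The last is at most $Ce^{-\delta d}\int\rho(t)e^{\delta t}dt$, with $t=d-d'$, and this integral is finite because $\delta<\frac\ell2$. So $\psi'=O(e^{-\delta d})$. $\square$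

### 7.3 The error of the continuum approximation

For $1\le x\le M$ put
$$\tilde F(x)=\tfrac1M\varphi(\log\tfrac Mx),\qquad E(x)=\tilde F(x)-qP(x,M)-q\sum_{y<M}P(x,y)\tilde F(y).$$
So $E$ measures by how much $\tilde F$ fails to solve (7.3).

**Lemma 7.3.** $|E(x)|\le CM^{-1-\delta}x^{-1/2}$ for $1\le x\le M$.

*Proof.* **Step 1: three brackets.** With $d=\log\frac Mx$, $d'=\log\frac My$, (7.5) reads
$$\varphi(\log\tfrac Mx)=q\rho(\log\tfrac Mx)+q\int_0^M\rho(\log\tfrac yx)\varphi(\log\tfrac My)\tfrac{dy}y.$$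
Insert $\varphi=\varphi_\infty+\psi$. When $q=1$ use $\sum_yP(x,y)=1=\int_0^\infty\rho(\log\frac yx)\frac{dy}y$ to turn the $\varphi_\infty$-part into a difference over $y\ge M$; when $q<1$, $\varphi_\infty=0$. So
$$ME(x)=\varphi_\infty\Bigl[\sum_{y\ge M}P(x,y)-\int_M^\infty\rho(\log\tfrac yx)\tfrac{dy}y\Bigr]-q\bigl[MP(x,M)-\rho(\log\tfrac Mx)\bigr]-q\Bigl[\sum_{y<M}P(x,y)\psi(\log\tfrac My)-\int_0^M\rho(\log\tfrac yx)\psi(\log\tfrac My)\tfrac{dy}y\Bigr].$$
Each bracket must be shown to be at most $CM^{-\delta}x^{-1/2}$. We use $\rho(\log\frac yx)\le C\min(\frac xy,\frac yx)^{\ell/2}\le C\min(\frac xy,\frac yx)^{1/2}$, and that $\rho(\log\frac tx)$ changes by at most a constant factor for $t\in[y,y+1]$, $y\ge1$, since $|\rho'|\le\frac\ell2\rho$.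

**Step 2: the second bracket.** By (7.1) it is at most $C(\frac1x+\frac1M)(\frac xM)^{1/2}\le\frac Cx(\frac xM)^{1/2}\le\frac Cx(\frac xM)^\delta=CM^{-\delta}x^{\delta-1}\le CM^{-\delta}x^{-1/2}$.

**Step 3: the first bracket.** The $\varepsilon$-error is at most $\frac Cx\sum_{y\ge M}\frac1y(\frac xy)^{\ell/2}\le\frac Cx(\frac xM)^{\ell/2}$. As $|\frac d{dt}[t^{-1}\rho(\log\frac tx)]|\le Ct^{-2}\rho(\log\frac tx)$, the error of replacing the sum by the integral is at most $C\sum_{y\ge M}y^{-2}\rho(\log\frac yx)\le\frac CM(\frac xM)^{\ell/2}$. Both are at most $\frac Cx(\frac xM)^{1/2}$; conclude as in Step 2.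

**Step 4: the third bracket.** By Lemma 7.2, $|\psi(\log\frac My)|\le C(\frac yM)^\delta$. The $\varepsilon$-error is at most $CM^{-\delta}\sum_yy^{-1+\delta}\min(\frac xy,\frac yx)^{1/2}(\frac1x+\frac1y)$. Splitting at $y=x$ and using $\delta<\frac14$,
$$\sum_yy^{-1+\delta}\min(\tfrac xy,\tfrac yx)^{1/2}\le x^{-1/2}\sum_{y\le x}y^{-1/2+\delta}+x^{1/2}\sum_{y>x}y^{-3/2+\delta}\le Cx^\delta,$$
$$\sum_yy^{-2+\delta}\min(\tfrac xy,\tfrac yx)^{1/2}\le x^{-1/2}\sum_{y\le x}y^{-3/2+\delta}+x^{1/2}\sum_{y>x}y^{-5/2+\delta}\le Cx^{-1/2}.$$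
Since $x^{-1}x^\delta\le x^{-1/2}$, the $\varepsilon$-error is at most $CM^{-\delta}x^{-1/2}$. Next compare $\sum_{y=1}^{M-1}$ with $\int_1^M$. The bounds on $\rho'$, $\psi$ and $\psi'$ give
$$\Bigl|\frac d{dt}\bigl[t^{-1}\rho(\log\tfrac tx)\psi(\log\tfrac Mt)\bigr]\Bigr|\le Ct^{-2}\rho(\log\tfrac tx)(\tfrac tM)^\delta,$$
so the error is at most $CM^{-\delta}\sum_yy^{-2+\delta}\min(\frac xy,\frac yx)^{1/2}\le CM^{-\delta}x^{-1/2}$. What remains is $\int_0^1\rho(\log\frac yx)|\psi(\log\frac My)|\frac{dy}y\le CM^{-\delta}x^{-1/2}\int_0^1y^{\delta-1/2}dy\le CM^{-\delta}x^{-1/2}$. $\square$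

### 7.4 Proof of Theorem B

The difference $\mathcal E=F_M-\tilde F$ satisfies, for $x\le M$, $\mathcal E(x)=q\sum_{y<M}P(x,y)\mathcal E(y)-E(x)$. On $\{1,\dots,M-1\}$ this gives $\mathcal E=-(1-qP_{<M})^{-1}E$. Insert this at $x=M$, and note $U_M=qP(M,\cdot)(1-qP_{<M})^{-1}$:
$$\mathcal E(M)=-E(M)-\sum_{x<M}U_M(x)E(x).$$
By Lemmas 7.1 and 7.3, $|\mathcal E(M)|\le CM^{-1-\delta}\bigl(1+\sum_{x<M}x^{-3/2}\bigr)\le CM^{-1-\delta}$, hence
$$F_M(M)=\frac{\varphi(0)}M+O(M^{-1-\delta}).$$
Since $F_M(M)\le C/M$, for large $M$ we have $\log(1-F_M(M))=-\frac{\varphi(0)}M+O(M^{-1-\delta})$, and the factors in (7.4) for small $M$ are positive numbers. The errors are summable with tail $O(n^{-\delta})$, and $\sum_{M\le n}\frac1M=\log n+\mathrm{const}+O(\frac1n)$. So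
$$\log D_n(q)=-\varphi(0)\log n+\mathrm{const}+O(n^{-\delta}).$$
We need not compute $\varphi(0)$: comparison with Theorem A forces $\varphi(0)=\kappa(q)$. With $q=1-\xi^2$ and Proposition 4.1 this is Theorem B. $\blacksquare$

## 8. The law of the number of real eigenvalues: Corollary C

*Proof of (i).* Let $\lambda_i\in[0,1)$ be the eigenvalues of $H_n$ (Lemma 1.1). By Proposition 4.1, $\mathbb E\xi^{N_n}=\prod_i(1-\lambda_i+\lambda_i\xi^2)$ for $\xi\in[0,1]$, hence as polynomials. So $N_n/2$ has the law of a sum of independent Bernoulli($\lambda_i$) variables, and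
$$\mathbb EN_n=2\operatorname{Tr}H_n,\qquad\operatorname{Var}N_n=4(\operatorname{Tr}H_n-\operatorname{Tr}H_n^2).$$
By Lemmas 5.1 and 6.1, $\operatorname{Tr}H_n\sim\frac{\log n}{4\pi}\int\widehat K$ and $\operatorname{Tr}H_n^2\sim\frac{\log n}{4\pi}\int\widehat K^2$. Here $\frac1{2\pi}\int\widehat K=K(0)=1/B(\frac12,\frac\ell2)$, and by Plancherel $\frac1{2\pi}\int\widehat K^2=\int K^2=B(\frac12,\ell)/B(\frac12,\frac\ell2)^2$, since $\int\operatorname{sech}^{2\ell}=B(\frac12,\ell)$. This gives the stated asymptotics. The variance coefficient equals $\frac1\pi\int(\widehat K-\widehat K^2)>0$, so the variance tends to infinity. The summands are bounded, so the CLT follows from Lindeberg's theorem.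

*Proof of (ii).* Let $e_k$ be the elementary symmetric polynomial. Extracting the coefficient of $\xi^{2k}$,
$$\mathbb P(N_n=2k)=p_{2n}^{(\ell)}\,e_k\Bigl(\frac{\lambda_i}{1-\lambda_i}\Bigr)\ge p_{2n}^{(\ell)}\,e_k(\lambda).$$
Let $S=\sum\lambda_i=\operatorname{Tr}H_n\to\infty$. As $\lambda_i\le1$, choosing distinct indices one after another gives, for large $n$, $k!\,e_k(\lambda)\ge S(S-1)\cdots(S-k+1)\to\infty$ for $k\ge1$. So, using Theorem A, $\liminf\frac{\log\mathbb P(N_n=2k)}{\log n}\ge-2\theta(\ell)$; for $k=0$ the claim is Theorem A itself.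

Conversely, for every $\xi\in(0,1)$, $\mathbb P(N_n=2k)\le\xi^{-2k}\,\mathbb E\xi^{N_n}$, so Theorem A gives $\limsup\frac{\log\mathbb P(N_n=2k)}{\log n}\le-\kappa(1-\xi^2)$. As $\xi\downarrow0$, $\kappa(1-\xi^2)\uparrow\kappa(1)=2\theta(\ell)$ by monotone convergence in (1.5). $\blacksquare$
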